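\title{Buckley's inequality fails for the strong maximal function}

\begin{abstract}
Buckley's inequality bounds the norm of the Hardy--Littlewood maximal function on $L^p(w)$ by a constant times $[w]_{A_p}^{1/(p-1)}$. We show that the corresponding inequality for the strong maximal function and the strong Muckenhoupt class $A_p^*$ is false for every dimension $n\ge 2$ and every $1<p<\infty$: it fails at least by the factor $(\log[w]_{A_p^*})^{(n-1)/p}$. This factor is exact among weights that are nondecreasing functions of each $|x_i|$. For the same counterexamples the weak-type norm exceeds $[w]_{A_p^*}^{1/p}$ by a power of $[w]_{A_p^*}$.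
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $1<p<\infty$ and $p'=p/(p-1)$, and $\mathbb{R}^n$ carries Lebesgue measure. A \emph{rectangle} is a product $R=I_1\times\dots\times I_n$ of compact intervals of positive length, and $\langle g\rangle_R=|R|^{-1}\int_R g$. The \emph{strong maximal function} of a locally integrable $f$ is
\[
M_{\mathrm s}f(x)=\sup_{R\ni x}\,\langle |f|\rangle_R .
\]
A \emph{weight} is a locally integrable function $w$ with $w>0$ almost everywhere; $\sigma=w^{1-p'}$ is its \emph{dual weight}, and $w(E)=\int_E w$. The weight $w$ belongs to the \emph{strong Muckenhoupt class} $A_p^*$ if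
\[
[w]_{A_p^*}=\sup_R\ \langle w\rangle_R\,\langle\sigma\rangle_R^{\,p-1}<\infty .
\]
Restricting both suprema to cubes with sides parallel to the axes gives the Hardy--Littlewood maximal function $M$, the class $A_p$ and the constant $[w]_{A_p}$. For $n=1$ the two settings coincide. We write $\|T\|_{L^p(w)}$ for the smallest $C$ with $\int|Tf|^pw\le C^p\int|f|^pw$ for all $f$, and $\|T\|_{L^p(w)\to L^{p,\infty}(w)}$ for the smallest $C$ with $\lambda^p\,w(\{|Tf|>\lambda\})\le C^p\int|f|^pw$ for all $f$ and all $\lambda>0$.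

The constant $[w]_{A_p^*}$ measures a single average. H\"older's inequality applied to $|f|=|f|w^{1/p}\cdot w^{-1/p}$ gives
\begin{equation}\label{eq:single}
\langle|f|\rangle_R^{\,p}\;w(R)\le\langle w\rangle_R\langle\sigma\rangle_R^{\,p-1}\int_R|f|^pw ,
\end{equation}
with equality for $f=\sigma$. Thus $[w]_{A_p^*}^{1/p}$ is the supremum over $R$ of the $L^p(w)$ norms of the operators $f\mapsto\langle f\rangle_R\mathbf 1_R$, and the choice $f=1$ shows $[w]_{A_p^*}\ge1$. A maximal function uses all these averages at once, and one asks how much this costs. For cubes, Buckley's inequality gives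
\begin{equation}\label{eq:buckley}
\|M\|_{L^p(w)}\le c_p\,[w]_{A_p}^{\frac1{p-1}},\qquad w\in A_p ;
\end{equation}
the case $w\equiv1$ is the Hardy--Littlewood maximal theorem. For rectangles, \eqref{eq:buckley} on the line yields two bounds.

\begin{proposition}\label{prop:frame}
Let $c_p$ be the constant in \eqref{eq:buckley} for $n=1$, and let $w\in A_p^*$ on $\mathbb{R}^n$.
\begin{itemize}
\item[(a)] $\|M_{\mathrm s}\|_{L^p(w)}\le c_p^{\,n}\,[w]_{A_p^*}^{n/(p-1)}$.
\item[(b)] If $w(x)=w_1(x_1)\cdots w_n(x_n)$ with weights $w_i$ on $\mathbb{R}$, then $\|M_{\mathrm s}\|_{L^p(w)}\le c_p^{\,n}\,[w]_{A_p^*}^{1/(p-1)}$.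
\end{itemize}
\end{proposition}

Part (a) charges the full constant $[w]_{A_p^*}$ once for every direction. Product weights are the first examples one tries, and for them the constant is shared among the directions, so that (a) is wasteful. One might guess that this is always so. The question, posed in \cite{LPR}, is whether for each $n\ge2$ and $1<p<\infty$ there is a constant $c=c_{n,p}$ with
\begin{equation}\label{eq:question}
\|M_{\mathrm s}\|_{L^p(w)}\le c\,[w]_{A_p^*}^{\frac1{p-1}}\qquad\text{for all }w\in A_p^* .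
\end{equation}
The answer is no.

\begin{theorem}\label{thm:A}
Let $n\ge2$ and $1<p<\infty$. For every $r\ge4$ there is a weight $w_r\in A_p^*$ with
\[
[w_r]_{A_p^*}^{\frac1{p-1}}\le 2^{2n+1}r,\qquad \|M_{\mathrm s}\|_{L^p(w_r)}\ge r\Bigl(\frac{(\log r)^{n-1}}{(n-1)!}\Bigr)^{1/p}.
\]
Hence $\|M_{\mathrm s}\|_{L^p(w_r)}/[w_r]_{A_p^*}^{1/(p-1)}\ge 2^{-2n-1}\bigl((\log r)^{n-1}/(n-1)!\bigr)^{1/p}\to\infty$ as $r\to\infty$, and \eqref{eq:question} holds for no constant $c$. Moreover $[w_r]_{A_p^*}\to\infty$ and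
\[
\|M_{\mathrm s}\|_{L^p(w_r)}\ge c_{n,p}\,[w_r]_{A_p^*}^{\frac1{p-1}}\bigl(\log[w_r]_{A_p^*}\bigr)^{\frac{n-1}p}.
\]
\end{theorem}

Let $O=(0,\infty)^n$. Call a weight \emph{monotone} if $w(x)=W(|x_1|,\dots,|x_n|)$ for some $W\colon O\to(0,\infty)$ that is nondecreasing in each variable, and let $\mathcal W$ be the class of monotone weights. The weights $w_r$ belong to $\mathcal W$, and in this class the logarithmic loss is exact.

\begin{theorem}\label{thm:B}
Let $n\ge2$ and $1<p<\infty$. For every $w\in\mathcal W\cap A_p^*$,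
\[
\|M_{\mathrm s}\|_{L^p(w)}\le C_{n,p}\,[w]_{A_p^*}^{\frac1{p-1}}\bigl(\log(e+[w]_{A_p^*})\bigr)^{\frac{n-1}p}.
\]
This is optimal: for all $t\ge1$,
\[
\sup\bigl\{\|M_{\mathrm s}\|_{L^p(w)}:\ w\in\mathcal W,\ [w]_{A_p^*}\le t\bigr\}\asymp_{n,p}\ t^{\frac1{p-1}}\bigl(\log(e+t)\bigr)^{\frac{n-1}p}.
\]
\end{theorem}

For cubes the weak-type norm of $M$ is at most a constant times $[w]_{A_p}^{1/p}$, the cost of a single average. For rectangles this fails by a power.

\begin{theorem}\label{thm:C}
Let $n\ge2$ and $1<p<\infty$, and let $w_r$ be the weights constructed for Theorem~\ref{thm:A}. There is $r_0(n)$ such that for $r\ge r_0(n)$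
\[
\|M_{\mathrm s}\|_{L^p(w_r)\to L^{p,\infty}(w_r)}\ge c_{n,p}\,[w_r]_{A_p^*}^{\frac1p+\frac{n-1}{np(p-1)}} .
\]
\end{theorem}

We do not determine the optimal power of $[w]_{A_p^*}$ in the bound for $\|M_{\mathrm s}\|_{L^p(w)}$ over all of $A_p^*$; Proposition~\ref{prop:frame}(a) gives the exponent $n/(p-1)$ as an upper bound.

Section~\ref{sec:hardy} translates the $A_p^*$ condition for monotone weights into a pointwise inequality for a Hardy operator. Section~\ref{sec:model} shows the source of the logarithm on the line and in the plane. Theorems~\ref{thm:A}, \ref{thm:C} and \ref{thm:B} are proved in Sections~\ref{sec:A}, \ref{sec:C} and \ref{sec:B}.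

\section{Iteration in the coordinate directions}\label{sec:iter}

Changing $f$ on a null set changes neither $M_{\mathrm s}f$ nor $\int|f|^pw$, so we take $f$ Borel. Let $M_i$ denote the maximal function on the line acting in the variable $x_i$, the other variables being frozen. The supremum defining $M_if(x)$ may be restricted to intervals $[x_i-a,x_i+b]$ with rational $a,b\ge 0$, since every interval is a decreasing limit of such; hence $M_if$ is Borel. The same argument applies to all partial maximal operators below. If $x\in R=\prod I_i$, then $\langle|f|(y_1,\dots,y_{n-1},\cdot)\rangle_{I_n}\le M_nf(y_1,\dots,y_{n-1},x_n)$, and repeating this in $y_{n-1},\dots,y_1$ gives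
\begin{equation}\label{eq:iter}
M_{\mathrm s}f\le M_1M_2\cdots M_nf .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:frame}]
(a) By \eqref{eq:iter} it suffices to show $\|M_i\|_{L^p(w)}\le c_p[w]_{A_p^*}^{1/(p-1)}$; take $i=1$ and write $x=(x_1,x')$. Fix an interval $I$. The functions $a(x')=\langle w(\cdot,x')\rangle_I$ and $b(x')=\langle\sigma(\cdot,x')\rangle_I$ are locally integrable on $\mathbb{R}^{n-1}$, and the $A_p^*$ condition on $I\times Q$ reads $\langle a\rangle_Q\langle b\rangle_Q^{p-1}\le[w]_{A_p^*}$ for every cube $Q\subset\mathbb{R}^{n-1}$. By the Lebesgue differentiation theorem, averages of a locally integrable function over cubes centered at $x'$ and shrinking to $x'$ converge to its value at $x'$ for almost every $x'$. So $a(x')b(x')^{p-1}\le[w]_{A_p^*}$ for almost every $x'$, simultaneously for all $I$ with rational endpoints. For almost every $x'$ the slices $w(\cdot,x')$ and $\sigma(\cdot,x')$ are locally integrable, their averages depend continuously on the endpoints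 of $I$, and therefore $[w(\cdot,x')]_{A_p}\le[w]_{A_p^*}$. Apply \eqref{eq:buckley} on each slice and integrate in $x'$.

(b) Averages of $w$ and $\sigma$ over $\prod I_i$ factor, so $[w]_{A_p^*}=\prod_i[w_i]_{A_p}$, and each factor is finite because all are at least $1$. On each slice \eqref{eq:buckley} gives $\|M_i\|_{L^p(w)}\le c_p[w_i]_{A_p}^{1/(p-1)}$; multiply these bounds.
\end{proof}

\section{Monotone weights and the Hardy operator}\label{sec:hardy}

In this section and the next, $n=1$ is allowed. Call $g\colon O\to[0,\infty]$ \emph{decreasing} if it is nonincreasing in each variable. Such a function is Lebesgue measurable: each line in the direction $(1,\dots,1)$ meets the boundary of $\{g>\lambda\}$ in at most one point, so this boundary is a null set. The same holds for the restriction of $g$ to every coordinate slice. Since $(1-p)(1-p')=1$, the formulas $\sigma=W^{1-p'}$, $W=\sigma^{1-p}$ put monotone weights in bijection with decreasing functions $\sigma\colon O\to(0,\infty)$; we say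 that $w$ is the weight \emph{associated with} $\sigma$. (It is locally bounded, since $W$ is finite and nondecreasing.)

A decreasing $\sigma$ has its largest averages on rectangles with a corner at the origin. This leads to the \emph{Hardy operator}
\[
Hg(x)=\int_{(0,1)^n}g(\theta_1x_1,\dots,\theta_nx_n)\,d\theta=\langle g\rangle_{\prod[0,x_i]},\qquad x\in O .
\]
It is order preserving, $H1=1$, and by the first formula it maps decreasing functions to decreasing functions. Put
\[
B(\sigma)=\sup_{x\in O}\frac{H\sigma(x)}{\sigma(x)} .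
\]

\begin{lemma}\label{lem:Ap}
Let $\sigma\colon O\to(0,\infty)$ be decreasing and let $w$ be the associated weight. Then
\[
2^{-np'}B(\sigma)\le[w]_{A_p^*}^{\frac1{p-1}}\le2^nB(\sigma).
\]
\end{lemma}

\begin{proof}
Extend $\sigma$ evenly in each variable.

\emph{Upper bound.} Let $g\ge0$ be even on $\mathbb{R}$ and nonincreasing on $(0,\infty)$, and let $I$ be an interval with $\max_I|t|=\ell$. We claim $\langle g\rangle_I\le2\langle g\rangle_{[0,\ell]}$. After a reflection, $\ell$ is the right endpoint of $I$. If $I=[a,\ell]$ with $a\ge0$, then $a+\theta(\ell-a)\ge\theta\ell$ for $\theta\in(0,1)$, so $\langle g\rangle_I=\int_0^1g(a+\theta(\ell-a))\,d\theta\le\langle g\rangle_{[0,\ell]}$. If $I=[-b,\ell]$ with $0<b\le\ell$, then $\int_Ig\le2\int_0^\ell g$ and $|I|\ge\ell$.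

Let $R=\prod I_i$, $\ell_i=\max_{I_i}|t|>0$ and $\ell=(\ell_1,\dots,\ell_n)$. The claim, applied in one variable after another, gives $\langle\sigma\rangle_R\le2^nH\sigma(\ell)\le2^nB(\sigma)\sigma(\ell)$. Also $\sigma\ge\sigma(\ell)$ almost everywhere on $R$, so $\langle w\rangle_R\le\sigma(\ell)^{1-p}$. Hence $\langle w\rangle_R\langle\sigma\rangle_R^{p-1}\le(2^nB(\sigma))^{p-1}$.

\emph{Lower bound.} Let $x\in O$ and $R=\prod[0,2x_i]$. On $\prod[x_i,2x_i]$, which has measure $2^{-n}|R|$, we have $w\ge\sigma(x)^{1-p}$, so $\langle w\rangle_R\ge2^{-n}\sigma(x)^{1-p}$ and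
\[
\langle\sigma\rangle_R\le[w]_{A_p^*}^{\frac1{p-1}}\langle w\rangle_R^{-\frac1{p-1}}\le2^{\frac n{p-1}}[w]_{A_p^*}^{\frac1{p-1}}\sigma(x).
\]
Finally $H\sigma(x)\le2^n\langle\sigma\rangle_R$, and $n+\frac n{p-1}=np'$.
\end{proof}

Monotonicity is needed. For $n=1$ and $N\ge1$ let $\sigma=1$ on $(0,1]$ and $\sigma=N$ on $(1,\infty)$. Then $H\sigma\le\sigma$, while the interval $[0,2]$ gives $[\sigma^{1-p}]_{A_p}\ge\frac12(N/2)^{p-1}$.

Both the construction and the upper bound use the iterates of $H$. For $\gamma\subset\{1,\dots,n\}$ let $H_\gamma$ be the Hardy operator acting in the variables $x_\gamma=(x_i)_{i\in\gamma}$ only, with $H_\emptyset$ the identity.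

\begin{lemma}\label{lem:iterates}
Let $k\ge1$ and let $\Theta_1,\dots,\Theta_n$ be independent random variables, each a product of $k$ independent uniform variables on $(0,1)$. For decreasing $g$,
\[
H_\gamma^kg(x)=\mathbb{E}\,g\bigl(x_{\gamma^c},(\Theta_ix_i)_{i\in\gamma}\bigr).
\]
Each $\Theta_i$ has density $\rho_k(\theta)=(\log\frac1\theta)^{k-1}/(k-1)!$ on $(0,1)$, and
\begin{equation}\label{eq:tail}
\mathbb{P}(\Theta_i\le e^{-a})=e^{-a}\sum_{j=0}^{k-1}\frac{a^j}{j!},\qquad a\ge0 .
\end{equation}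
\end{lemma}

\begin{proof}
Each application of $H_\gamma$ multiplies the coordinates $x_i$, $i\in\gamma$, by new independent uniform variables, which gives the first formula by Tonelli's theorem. If $\Theta$ has density $\rho_k$ and $U$ is uniform and independent of $\Theta$, then given $\Theta=t$ the product $U\Theta$ is uniform on $(0,t)$; its density at $\theta$ is $\int_\theta^1\rho_k(t)\,dt/t=\rho_{k+1}(\theta)$. With $\theta=e^{-\tau}$, the probability in \eqref{eq:tail} is $T_k=\int_a^\infty e^{-\tau}\tau^{k-1}d\tau/(k-1)!$; here $T_1=e^{-a}$, and integration by parts gives $T_{k+1}=e^{-a}a^k/k!+T_k$.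
\end{proof}

The logarithm in all our results comes from the following volume formula.

\begin{lemma}\label{lem:volume}
For $m\ge1$ and measurable $F\ge0$,
\begin{align}
\int_{(0,\infty)^m}F(t_1+\dots+t_m)\,dt&=\int_0^\infty F(\tau)\frac{\tau^{m-1}}{(m-1)!}\,d\tau,\label{eq:sum}\\
\int_{(1,\infty)^m}F(a_1\cdots a_m)\,da&=\int_1^\infty F(u)\frac{(\log u)^{m-1}}{(m-1)!}\,du.\label{eq:prod}
\end{align}
\end{lemma}

\begin{proof}
The simplex $\{t_i>0,\ \sum t_i\le\tau\}$ has volume $\tau^m/m!$, whose derivative is the density in \eqref{eq:sum}. For \eqref{eq:prod} substitute $a_i=e^{t_i}$, apply \eqref{eq:sum} to $F(e^\tau)e^\tau$, and put $u=e^\tau$.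
\end{proof}

\section{The mechanism on the line and in the plane}\label{sec:model}

All lower bounds test $M_{\mathrm s}$ on the indicator of the unit cube, in logarithmic coordinates $x=e^a=(e^{a_1},\dots,e^{a_n})$.

\begin{lemma}\label{lem:test}
Let $\sigma\colon O\to(0,\infty)$ be decreasing with $\sigma\ge1$ on $(0,1]^n$, let $w$ be the associated weight, and let $f=\mathbf 1_{[0,1]^n}$. Then $0<\int f^pw\le1$ and $M_{\mathrm s}f(x)\ge\prod x_i^{-1}$ when all $x_i\ge1$. If $E\subset[0,\infty)^n$ is measurable, $r>0$, and $\sigma(x)\le r^{-1}\prod x_i^{-1}$ for $x=e^a$, $a\in E$, then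
\[
\|M_{\mathrm s}\|_{L^p(w)}^p\ge r^{p-1}|E| .
\]
\end{lemma}

\begin{proof}
On the unit cube $w=\sigma^{1-p}\le1$. The rectangle $\prod[0,x_i]$ gives the bound for $M_{\mathrm s}f$. For $x=e^a$ with $a\in E$ we have $(M_{\mathrm s}f)^pw\ge\prod x_i^{-p}\cdot r^{p-1}\prod x_i^{p-1}=r^{p-1}\prod x_i^{-1}$, and $\prod x_i^{-1}\,dx=da$.
\end{proof}

Fix a level $\Lambda\geq 1$ and call a decreasing $\sigma\colon O\to(0,\infty)$ \emph{$\Lambda$-admissible} if
\[
H\sigma\le\Lambda\sigma\qquad\text{and}\qquad\sigma\ge\sigma_0:=\mathbf 1_{(0,1]^n}.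
\]
By Lemma~\ref{lem:Ap} the associated weight has $[w]_{A_p^*}^{1/(p-1)}\le2^n\Lambda$. Admissibility forces $\sigma\ge\Lambda^{-1}H\sigma_0=\Lambda^{-1}\prod\min(1,x_i^{-1})$, so $r\le\Lambda$ in Lemma~\ref{lem:test} if $E\neq\emptyset$. The problem becomes geometric: on how large a set $E$ can $\sigma$ stay within a constant of this minimal size? Inequality \eqref{eq:question} would allow only $|E|\lesssim\Lambda$.

\subsection*{The line}
For $\lambda\ge1$ let $u_\lambda(t)=1$ for $0<t\le1$ and $u_\lambda(t)=\lambda^{-1}t^{-1+1/\lambda}$ for $t>1$. This function is decreasing. For $t\le1$ we have $Hu_\lambda(t)=1$, and for $t>1$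
\[
Hu_\lambda(t)=\frac1t\bigl(1+(t^{1/\lambda}-1)\bigr)=\lambda u_\lambda(t).
\]
So $u_\lambda$ is $\lambda$-admissible. At $t=e^a$ with $a>0$ we have $u_\lambda(t)=e^{a/\lambda}/(\lambda t)$, which is at most $e/(\lambda t)$ for $a\in E=(0,\lambda]$. Lemma~\ref{lem:test} gives $\|M\|_{L^p(w)}^p\ge(\lambda/e)^{p-1}\lambda$, while $[w]_{A_p}^{1/(p-1)}\le2\lambda$. Thus on the line the exponent in \eqref{eq:buckley} cannot be lowered, and $|E|=\lambda$.

\subsection*{The plane}
Let $n=2$ and $\lambda_1\lambda_2=\Lambda$ with $\lambda_i\ge1$. The product $u_{\lambda_1}(x_1)u_{\lambda_2}(x_2)$ is $\Lambda$-admissible and is at most $e^2/(\Lambda x_1x_2)$ on the box $(0,\lambda_1]\times(0,\lambda_2]$. The box has area $\Lambda$, in agreement with Proposition~\ref{prop:frame}(b). But there is one such box for every factorization of $\Lambda$, and the boxes can be combined, because \emph{a positive infimum of $\Lambda$-admissible functions is $\Lambda$-admissible}: if $\sigma=\inf_j\sigma_j$, then $H\sigma\le H\sigma_j\le\Lambda\sigma_j$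 for every $j$. Let
\[
\sigma(x)=\inf\bigl\{u_{\lambda_1}(x_1)\,u_{\lambda_2}(x_2):\ \lambda_1,\lambda_2\ge1,\ \lambda_1\lambda_2=\Lambda\bigr\}.
\]
It is positive since $u_\lambda(t)\ge\lambda^{-1}\min(1,t^{-1})$. It is at most $e^2/(\Lambda x_1x_2)$ on the union of the boxes, which contains $E=\{a_1,a_2\ge1,\ a_1a_2\le\Lambda\}$: for $a\in E$ take $\lambda_1=a_1$ and $\lambda_2=\Lambda/a_1\ge a_2$ (Figure~\ref{fig:boxes}). Since $|E|=\int_1^\Lambda(\Lambda/a_1-1)\,da_1=\Lambda\log\Lambda-\Lambda+1$,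
\[
[w]_{A_p^*}^{\frac1{p-1}}\le4\Lambda,\qquad\|M_{\mathrm s}\|_{L^p(w)}^p\ge(\Lambda/e^2)^{p-1}(\Lambda\log\Lambda-\Lambda+1).
\]
Letting $\Lambda\to\infty$ already disproves \eqref{eq:question} for $n=2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\fill[gray!25] (1,1) -- plot[domain=1:9,samples=60] (\x,{9/\x}) -- cycle;
\draw[thick] plot[domain=1:9,samples=60] (\x,{9/\x});
\draw[dashed] (0,0) rectangle (1.5,6);
\draw[dashed] (0,0) rectangle (3,3);
\draw[dashed] (0,0) rectangle (6,1.5);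
\draw[->] (0,0) -- (10,0) node[right] {$a_1$};
\draw[->] (0,0) -- (0,10) node[above] {$a_2$};
\draw (1,0.12) -- (1,-0.12) node[below] {$1$};
\draw (9,0.12) -- (9,-0.12) node[below] {$\Lambda$};
\draw (0.12,1) -- (-0.12,1) node[left] {$1$};
\draw (0.12,9) -- (-0.12,9) node[left] {$\Lambda$};
\node at (5.2,4.2) {$a_1a_2=\Lambda$};
\end{tikzpicture}
\caption{Logarithmic coordinates $a_i=\log x_i$ in the plane. A product weight is extremal on one dashed box $(0,\lambda_1]\times(0,\lambda_2]$ of area $\lambda_1\lambda_2=\Lambda$. The boxes together cover the shaded region $a_1,a_2\ge1$, $a_1a_2\le\Lambda$, whose area is $\Lambda\log\Lambda-\Lambda+1$.}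
\label{fig:boxes}
\end{figure}

\subsection*{The smallest admissible function}
Since a smaller $\sigma$ gives a larger set $E$, one should look for a function lying below all admissible ones. Let $\tau$ be $(\Lambda/2)$-admissible. Iterating, $\tau\ge(2/\Lambda)^kH^k\tau\ge(2/\Lambda)^kH^k\sigma_0$ for $k\ge0$; multiplying by $2^{-k-1}$ and summing gives $\tau\ge\frac12\sum_{k\ge0}\Lambda^{-k}H^k\sigma_0$. The series on the right is itself $\Lambda$-admissible, as we show next. Up to factors of $2$ it is therefore the best choice, and we use it in every dimension. The same averaging of iterates drives the upper bound in Section~\ref{sec:B}.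

\section{The weights $w_r$ and the proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $n\ge2$, $r\ge4$ and $\Lambda=2^{n+1}r$. Define on $O$
\[
\sigma_r=\sum_{k\ge0}\Lambda^{-k}H^k\sigma_0,\qquad\sigma_0=\mathbf 1_{(0,1]^n},
\]
and let
\[
E_r=\Bigl\{a\in\mathbb{R}^n:\ a_i\ge2\ \text{for all }i,\ \ \prod a_i\le\Lambda/2\Bigr\}.
\]

\begin{lemma}\label{lem:wr}
\begin{itemize}
\item[(a)] $\sigma_r$ is decreasing, $0<\sigma_r\le2$, and $\sigma_r\ge1$ on $(0,1]^n$.
\item[(b)] $H\sigma_r=\Lambda(\sigma_r-\sigma_0)$, and $B(\sigma_r)=\Lambda$.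
\item[(c)] $\sigma_r(x)\le r^{-1}\prod x_i^{-1}$ for $x=e^a$, $a\in E_r$.
\item[(d)] $|E_r|\ge r(\log r)^{n-1}/(n-1)!$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each $H^k\sigma_0$ is decreasing with values in $[0,1]$, and $\Lambda\ge2$, so $\sigma_r\le2$. The terms $k=0$ and $k=1$ give $\sigma_r\ge\sigma_0$ and $\sigma_r\ge\Lambda^{-1}\prod\min(1,x_i^{-1})>0$.

(b) By monotone convergence $H\sigma_r=\sum_{k\ge0}\Lambda^{-k}H^{k+1}\sigma_0=\Lambda(\sigma_r-\sigma_0)$. So $H\sigma_r\le\Lambda\sigma_r$, with equality outside $(0,1]^n$.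

(c) Here $\sigma_0(x)=0$. For $k\ge1$, Lemma~\ref{lem:iterates} and independence give
\[
H^k\sigma_0(x)=\prod_{i=1}^n\mathbb{P}(\Theta_i\le e^{-a_i})=\prod_{i=1}^nx_i^{-1}\sum_{j=0}^{k-1}\frac{a_i^j}{j!}.
\]
The restriction $a_i\ge2$ lets us bound each sum by a single power: $\sum_{j<k}a^j\le a^{k-1}/(1-1/a)\le2a^{k-1}$ for $a\ge2$. Hence $H^k\sigma_0(x)\le2^n(\prod a_i)^{k-1}\prod x_i^{-1}$. Summing these upper bounds gives a geometric series in $\prod a_i/\Lambda\le\frac12$:
\[
\sigma_r(x)\le\frac{2^n}\Lambda\prod x_i^{-1}\sum_{k\ge1}\Bigl(\frac{\prod a_i}\Lambda\Bigr)^{k-1}\le\frac{2^{n+1}}\Lambda\prod x_i^{-1}=r^{-1}\prod x_i^{-1}.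
\]

(d) With $a_i=2b_i$ the conditions become $b_i\ge1$ and $\prod b_i\le r$, because $\Lambda/2=2^nr$. By \eqref{eq:prod}, keeping only $u\ge\sqrt r$ and using $r-\sqrt r\ge r/2$ for $r\ge4$,
\[
|E_r|=2^n\int_1^r\frac{(\log u)^{n-1}}{(n-1)!}\,du\ge2^n(r-\sqrt r)\frac{(\frac12\log r)^{n-1}}{(n-1)!}\ge\frac{r(\log r)^{n-1}}{(n-1)!}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $w_r\in\mathcal W$ be the weight associated with $\sigma_r$. Lemmas~\ref{lem:Ap} and \ref{lem:wr}(b) give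
\begin{equation}\label{eq:twosided}
2^{-np'}\Lambda\le[w_r]_{A_p^*}^{\frac1{p-1}}\le2^n\Lambda=2^{2n+1}r ,
\end{equation}
so $w_r\in A_p^*$ and $[w_r]_{A_p^*}\to\infty$ as $r\to\infty$. By Lemma~\ref{lem:test} with $E=E_r$ and Lemma~\ref{lem:wr}(a), (c), (d),
\[
\|M_{\mathrm s}\|_{L^p(w_r)}^p\ge r^{p-1}|E_r|\ge r^p\,\frac{(\log r)^{n-1}}{(n-1)!}.
\]
The bound for the ratio follows by division. For the last assertion, $r\ge4$ gives
\begin{equation}\label{eq:logs}
2^{2n+1}r\le r^{n+3/2},
\end{equation}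
so $\log[w_r]_{A_p^*}\le(p-1)(n+\frac32)\log r$, while $r\ge2^{-2n-1}[w_r]_{A_p^*}^{1/(p-1)}$.
\end{proof}

The hypothesis $n\ge2$ enters only through the factor $(\log r)^{n-1}$ in Lemma~\ref{lem:wr}(d). For $n=1$ it equals $1$, consistently with \eqref{eq:buckley}.

\section{The weak-type norm}\label{sec:C}

We first recall why $\|M\|_{L^p(w)\to L^{p,\infty}(w)}\le3^n[w]_{A_p}^{1/p}$ for cubes. Let $K$ be a compact subset of the open set $\{Mf>\lambda\}$. Each point of $K$ is interior to a cube $Q$ with $\langle|f|\rangle_Q>\lambda$. From a finite subcover the Vitali selection (choose repeatedly a largest cube disjoint from those already chosen) yields disjoint cubes $Q_j$ whose concentric triples $3Q_j$ cover $K$. Inequality \eqref{eq:single} for $f\mathbf 1_{Q_j}$ on $3Q_j$ gives $(3^{-n}\lambda)^pw(3Q_j)\le[w]_{A_p}\int_{Q_j}|f|^pw$; summing over $j$ and taking the supremum over $K$ proves the bound. The selection uses that a cube meeting a larger cube lies in its triple, which is false for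 rectangles.

For the test function $f=\mathbf 1_{[0,1]^n}$ the lower bound for $M_{\mathrm s}f(e^a)$ is $e^{-\sum a_i}$. A weak-type estimate sees one level $\lambda\approx e^{-\kappa}$ at a time, that is, a slab $\kappa-1\le\sum a_i\le\kappa$ of $E_r$ in place of the whole set. On the line the slab has length $1$ and nothing is gained over $[w]^{1/p}$. For $n\ge2$ its volume is of order $\kappa^{n-1}$ as long as the condition $\prod a_i\le\Lambda/2$ holds automatically, and we take the largest $\kappa$ for which the inequality of arithmetic and geometric means guarantees this.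

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $r\ge r_0(n)=2^n$ and $\kappa=n(\Lambda/2)^{1/n}$. Since $\Lambda/2=2^nr\ge4^n$, we have $\kappa\ge4n$, hence $\frac34\kappa\ge3n\ge2n+1$ and $\kappa-1-2n\ge\kappa/4$. Let
\[
S=\Bigl\{a:\ a_i\ge2,\ \ \kappa-1\le\sum a_i\le\kappa\Bigr\},\qquad D=\{e^a:\ a\in S\}.
\]
On $S$ we have $\prod a_i\le(\kappa/n)^n=\Lambda/2$, so $S\subset E_r$, and Lemma~\ref{lem:wr}(c) gives $w_r(x)\ge r^{p-1}\prod x_i^{p-1}$ on $D$. With $t_i=a_i-2$, formula \eqref{eq:sum} gives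
\[
|S|=\int_{\kappa-1-2n}^{\kappa-2n}\frac{\tau^{n-1}}{(n-1)!}\,d\tau\ge\frac{(\kappa/4)^{n-1}}{(n-1)!}.
\]
Since $dx=e^{\sum a_i}da$,
\[
e^{-p\kappa}w_r(D)\ge e^{-p\kappa}r^{p-1}\int_Se^{p\sum a_i}\,da\ge e^{-p}r^{p-1}|S|\ge c\,\Lambda^{p-1+\frac{n-1}n},
\]
with $c>0$ depending only on $n$ and $p$. By Lemma~\ref{lem:test}, $\int f^pw_r\le1$ and $M_{\mathrm s}f\ge e^{-\kappa}$ on $D$, so $D\subset\{M_{\mathrm s}f>\lambda\}$ for every $\lambda<e^{-\kappa}$. Letting $\lambda\uparrow e^{-\kappa}$ shows that the $p$-th power of the weak-type norm is at least $c\,\Lambda^{p-1+(n-1)/n}$. By \eqref{eq:twosided}, $\Lambda\ge2^{-n}[w_r]_{A_p^*}^{1/(p-1)}$, and $\frac1{p(p-1)}\bigl(p-1+\frac{n-1}n\bigr)=\frac1p+\frac{n-1}{np(p-1)}$.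
\end{proof}

\section{The sharp bound for monotone weights}\label{sec:B}

Let $w\in\mathcal W\cap A_p^*$, let $\sigma=W^{1-p'}$ on $O$, and put $B=2^{np'}[w]_{A_p^*}^{1/(p-1)}$. Then $B>4$, and by Lemma~\ref{lem:Ap}
\begin{equation}\label{eq:HB}
H\sigma\le B\sigma\qquad\text{on }O .
\end{equation}
This is the only use of the $A_p^*$ condition. Constants $C$ depend only on $n$ and $p$. We prove
\begin{equation}\label{eq:goal}
\|M_{\mathrm s}\|_{L^p(w)}^p\le C\,B^p(\log2B)^{n-1}.
\end{equation}
Treating the variables one at a time would cost a factor $B$ for each of them. Instead we split every average according to the position of the integration variable relative to $x$, dispose of the directions that cost only a constant, and use \eqref{eq:HB} once, for all remaining variables together.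

\subsection*{Step 1: reduction to the orthant}
Let $f\ge0$ be Borel. For an interval $I$ the set $I^*=\{|t|:t\in I\}$ is an interval with $|I^*|\le|I|$, and $\int_Ig\le\int_{I^*}(g(t)+g(-t))\,dt$ for $g\ge0$. Put $\tilde f(x)=\sum_{\varepsilon\in\{\pm1\}^n}f(\varepsilon_1x_1,\dots,\varepsilon_nx_n)$ on $O$, and let $M^O$ be the maximal function over rectangles contained in $\overline O$. Then $\langle f\rangle_{\prod I_i}\le\langle\tilde f\rangle_{\prod I_i^*}$, so $M_{\mathrm s}f(x)\le M^O\tilde f(|x_1|,\dots,|x_n|)$. Since $w$ is even in each variable, $\int(M_{\mathrm s}f)^pw\le2^n\int_O(M^O\tilde f)^pW$ and, by H\"older's inequality for the sum, $\int_O\tilde f^pW\le2^{n(p-1)}\int f^pw$. It suffices to bound $M^O$ on $L^p(O,W)$. From now on $f\ge0$ is a Borel function on $O$.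

\subsection*{Step 2: splitting an average}
For a partition $\{1,\dots,n\}=\alpha\cup\beta\cup\gamma$ into possibly empty sets write $x=(x_\alpha,x_\beta,x_\gamma)$, and define
\begin{align*}
M_i^+g(x)&=\sup_{d>x_i}\frac1{d-x_i}\int_{x_i}^dg(x_1,\dots,y_i,\dots,x_n)\,dy_i,\\
L_\beta g(x)&=\sup_Q\,\langle g(x_\alpha,\cdot,x_\gamma)\rangle_Q,\qquad Q=\prod_{i\in\beta}[c_i,x_i],\quad x_i/e\le c_i<x_i,\\
P_\gamma g(x)&=\prod_{i\in\gamma}x_i^{-1}\int_{\{0<z_i<x_i/e,\ i\in\gamma\}}g(x_\alpha,x_\beta,z)\,dz ,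
\end{align*}
with $L_\emptyset$ and $P_\emptyset$ the identity. We claim that, with the product denoting composition,
\begin{equation}\label{eq:split}
M^Of\le2^n\sum_{(\alpha,\beta,\gamma)}\Bigl(\prod_{i\in\alpha}M_i^+\Bigr)L_\beta P_\gamma f\qquad\text{on }O .
\end{equation}
Let $x\in O$ and $x\in R=\prod I_i\subset\overline O$. Split $I_i$ into the \emph{right} part $I_i\cap[x_i,\infty)$, the \emph{near} part $I_i\cap[x_i/e,x_i]$ and the \emph{far} part $I_i\cap[0,x_i/e)$. Then $\int_Rf$ is a sum over partitions of integrals over products $J_\alpha\times J_\beta\times J_\gamma$ of right parts ($i\in\alpha$), near parts ($i\in\beta$) and far parts ($i\in\gamma$); products of measure zero contribute nothing. For $i\in\alpha\cup\beta$ we use $|I_i|\ge|J_i|$. For $i\in\gamma$ the far part is nonempty, so $I_i\supset[x_i/e,x_i]$ and $|I_i|\ge(1-e^{-1})x_i\ge x_i/2$. Hence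
\[
\frac1{|R|}\int_{J_\alpha\times J_\beta\times J_\gamma}f\le2^{|\gamma|}\langle P_\gamma f(\cdot,\cdot,x_\gamma)\rangle_{J_\alpha\times J_\beta}\le2^n\langle L_\beta P_\gamma f(\cdot,x_\beta,x_\gamma)\rangle_{J_\alpha},
\]
and the last average is bounded by $\prod_{i\in\alpha}M_i^+$ as in the proof of \eqref{eq:iter}.

\subsection*{Step 3: the right parts cost a constant}
Let $v>0$ be nondecreasing on $(0,\infty)$ and $g\ge0$. For $\lambda>0$ the set $h_\lambda=\{v>\lambda\}$ is empty or a half-line unbounded to the right. If $t\in h_\lambda$, then $M^+g(t)$ depends only on values of $g$ on $[t,\infty)\subset h_\lambda$, so $M^+g=M^+(g\mathbf 1_{h_\lambda})$ on $h_\lambda$, and the unweighted maximal theorem gives $\int_{h_\lambda}(M^+g)^p\le c_p^p\int_{h_\lambda}g^p$. Integrating in $\lambda$ and using $v(t)=\int_0^\infty\mathbf 1_{h_\lambda}(t)\,d\lambda$, we get $\int(M^+g)^pv\le c_p^p\int g^pv$. Applied to the slices of $W$, this shows that each $M_i^+$ has norm at most $c_p$ on $L^p(O,W)$.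 By \eqref{eq:split} it remains to prove, for each partition,
\begin{equation}\label{eq:rest}
\int_O(L_\beta G)^pW\le C\,B^p(\log2B)^{n-1}\int_Of^pW,\qquad G=P_\gamma f .
\end{equation}

\subsection*{Step 4: the near parts}
The difficulty is that $W$ may be much larger at $x$ than at nearby points $y_\beta\le x_\beta$ over which $L_\beta$ averages, so $L_\beta$ cannot be removed for free while keeping $W$. We need a function $V$ such that $\sigma(x)\gtrsim V$ at all those points simultaneously, and which is still large enough to control $P_\gamma$. The iterates of $H$ provide it: $H^k\sigma(x)$ sees the values of $\sigma$ at $y_i\le x_i/e$ with a fixed probability. Define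
\[
V=\sum_{k\ge1}(2B)^{-k}H_\gamma^k\sigma .
\]

\begin{lemma}\label{lem:V}
If $x\in O$ and $x_i/e\le y_i\le x_i$ for $i\in\beta$, then $\sigma(x)\ge e^{-n}V(x_\alpha,y_\beta,x_\gamma)$. In particular $0<V<\infty$ on $O$.
\end{lemma}

\begin{proof}
Iterating \eqref{eq:HB} gives $\sigma\ge B^{-k}H^k\sigma$; multiplying by $2^{-k}$ and summing over $k\ge1$ gives $\sigma\ge\sum_{k\ge1}(2B)^{-k}H^k\sigma$. Fix $k\ge1$ and write $H^k\sigma(x)=\mathbb{E}\,\sigma(\Theta_1x_1,\dots,\Theta_nx_n)$ as in Lemma~\ref{lem:iterates}. Let $\Omega$ be the event that $\Theta_i\le1/e$ for all $i\in\beta$. By \eqref{eq:tail} with $a=1$ it has probability at least $e^{-|\beta|}\ge e^{-n}$, and it is independent of $(\Theta_i)_{i\in\gamma}$. On $\Omega$ we have $\Theta_ix_i\le y_i$ for $i\in\beta$ and $\Theta_ix_i\le x_i$ for $i\in\alpha$. Since $\sigma$ is decreasing,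
\[
H^k\sigma(x)\ge\mathbb{E}\bigl[\mathbf 1_\Omega\,\sigma\bigl(x_\alpha,y_\beta,(\Theta_ix_i)_{i\in\gamma}\bigr)\bigr]\ge e^{-n}H_\gamma^k\sigma(x_\alpha,y_\beta,x_\gamma).
\]
Sum over $k$. The choice $y_\beta=x_\beta$ gives $V<\infty$, and $V>0$ because $\sigma>0$.
\end{proof}

Since $p/p'=p-1$, we have $W(x)=(\sigma(x)^{-1/p'})^p$. For a box $Q$ in the definition of $L_\beta G(x)$, Lemma~\ref{lem:V} lets us move the weight inside the average:
\[
\langle G(x_\alpha,\cdot,x_\gamma)\rangle_Q^p\,W(x)\le e^{n(p-1)}\bigl\langle(GV^{-1/p'})(x_\alpha,\cdot,x_\gamma)\bigr\rangle_Q^p .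
\]
The right side is at most $e^{n(p-1)}$ times the $p$-th power of $\bigl(\prod_{i\in\beta}M_i\bigr)(GV^{-1/p'})(x)$, where $GV^{-1/p'}$ is extended by zero outside $O$. The unweighted maximal theorem in each variable of $\beta$ gives
\begin{equation}\label{eq:near}
\int_O(L_\beta G)^pW\le C\int_OG^pV^{1-p}.
\end{equation}

\subsection*{Step 5: the far parts}
If $\gamma=\emptyset$, then $G=f$ and $V\ge\sigma/(2B)$, so the right side of \eqref{eq:near} is at most $C(2B)^{p-1}\int_Of^pW$, and \eqref{eq:rest} follows since $B\ge1$ and $\log2B\ge1$.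

Let $m=|\gamma|\ge1$. Freeze $x_\alpha,x_\beta$ and suppress them, so that $x,z\in(0,\infty)^m$; products run over $i\in\gamma$, and $z<x/e$ means $z_i<x_i/e$ for all $i\in\gamma$. With $K(x)=\prod x_i^{-1}$ we have $G(x)=\int_{z<x/e}f(z)K(x)\,dz$. The density in Lemma~\ref{lem:iterates} and the substitution $z_i=\theta_ix_i$ give
\[
H_\gamma^k\sigma(x)=K(x)\int_{z<x}\sigma(z)\frac{\bigl(\prod\log(x_i/z_i)\bigr)^{k-1}}{((k-1)!)^m}\,dz .
\]
Summing against $(2B)^{-k}$ and discarding part of the domain,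
\[
V(x)\ge\int_{z<x/e}\sigma(z)\,\mathcal K(x,z)\,dz,\qquad\mathcal K(x,z)=\frac{K(x)}{2B}\,\Phi\Bigl(\frac{\prod\log(x_i/z_i)}{2B}\Bigr),
\]
where $\Phi(t)=\sum_{j\ge0}t^j/(j!)^m$. Write $fK=\bigl(f\sigma^{-1/p'}K\mathcal K^{-1/p'}\bigr)(\sigma\mathcal K)^{1/p'}$. H\"older's inequality in $z$ gives
\[
G(x)\le\Bigl(\int_{z<x/e}f(z)^p\sigma(z)^{1-p}K(x)^p\mathcal K(x,z)^{1-p}\,dz\Bigr)^{1/p}V(x)^{1/p'} .
\]
Raise to the power $p$, divide by $V(x)^{p-1}\in(0,\infty)$, integrate in $x$ and interchange the integrals. Since $\sigma^{1-p}=W$,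
\begin{equation}\label{eq:schur}
\int G^pV^{1-p}\,dx\le\int f(z)^pW(z)\,J(z)\,dz,\qquad J(z)=\int_{x>ez}K(x)^p\mathcal K(x,z)^{1-p}\,dx .
\end{equation}
Substitute $a_i=\log(x_i/z_i)>1$, so that $K(x)\,dx=da$, then use \eqref{eq:prod} and put $u=2Bt$:
\begin{align*}
J(z)&=(2B)^{p-1}\int_{(1,\infty)^m}\Phi\Bigl(\frac{\prod a_i}{2B}\Bigr)^{1-p}da\\
&=(2B)^p\int_{1/(2B)}^\infty\Phi(t)^{1-p}\,\frac{(\log2Bt)^{m-1}}{(m-1)!}\,dt .
\end{align*}
The first line explains two choices. Had we kept only the term $k=1$ of $V$, then $\Phi$ would be replaced by $1$ and $J$ would be infinite; the growth of $\Phi$ confines the integral to essentially the region $\prod a_i\lesssim B$, the analogue of $E_r$. And had we not cut the far part at $x_i/e$, the integral would extend over $(0,\infty)^m$, where for $m\ge2$ the set $\{\prod a_i\le2B\}$, on which $\Phi\le\Phi(1)$, has infinite volume.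

To bound $J$, note that $0\le\log2Bt\le\log2B+\log^+t\le(\log2B)(1+\log^+t)$ on the range of integration, because $\log2B\ge1$. Also $\Phi\ge1$, and $\Phi(t)\ge t^j/(j!)^m$ with $j=\lceil2/(p-1)\rceil$, so that $\Phi(t)^{1-p}\le(j!)^{m(p-1)}t^{-2}$ for $t\ge1$. Therefore
\[
J(z)\le(2B)^p(\log2B)^{m-1}\Bigl(1+C\int_1^\infty\frac{(1+\log t)^{m-1}}{t^2}\,dt\Bigr)\le C\,B^p(\log2B)^{n-1}.
\]
Insert this in \eqref{eq:schur}, integrate over the frozen variables and use \eqref{eq:near}. This proves \eqref{eq:rest}.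

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Steps 1--5 give \eqref{eq:goal}, as there are $3^n$ partitions in \eqref{eq:split}. Since
\[
\log2B=(np'+1)\log2+\tfrac1{p-1}\log[w]_{A_p^*}\le C\log(e+[w]_{A_p^*}),
\]
the first assertion follows. It implies the upper bound for the supremum, because $t^{1/(p-1)}(\log(e+t))^{(n-1)/p}$ increases with $t$.

For the lower bound let $t\ge1$ and $r=2^{-2n-1}t^{1/(p-1)}$. If $r\ge4$, then $w_r\in\mathcal W$ and $[w_r]_{A_p^*}\le t$ by \eqref{eq:twosided}. By \eqref{eq:logs}, $\log t\le(p-1)(n+\frac32)\log r$, and $e+t\le4t\le rt$ gives $\log(e+t)\le C\log r$. Theorem~\ref{thm:A} then yields $\|M_{\mathrm s}\|_{L^p(w_r)}\ge c\,t^{1/(p-1)}(\log(e+t))^{(n-1)/p}$. If $r<4$, then $t<2^{(2n+3)(p-1)}$, so $t^{1/(p-1)}(\log(e+t))^{(n-1)/p}\le C$. The weight $w\equiv1$ lies in $\mathcal W$, has $[w]_{A_p^*}=1\le t$, and gives norm at least $1$, since $M_{\mathrm s}f\ge f$ for $f=\mathbf 1_{[0,1]^n}$.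
\end{proof}

The symmetry of $w$ was used in Step~1, and its monotonicity in three places: to obtain \eqref{eq:HB}, to make averages to the right harmless in Step~3, and to compare values of $\sigma$ in Lemma~\ref{lem:V}. The proof gives the factor $(\log2B)^{m-1}$ for a term with $m\ge1$ far variables, so a logarithm appears only when at least two variables are far, as in the planar example of Section~\ref{sec:model}.

\begin{thebibliography}{1}

\bibitem{LPR}
Teresa Luque, Carlos P\'erez and Ezequiel Rela, \emph{Reverse H\"older Property for strong weights and general measures}, arXiv:1512.01112 (2015).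

\end{thebibliography}
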